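\title{The Open Coloring Axiom excludes Borel liftings of the measure and category algebras}

\begin{abstract}
We show that the Open Coloring Axiom implies that neither the quotient map from the Borel subsets of the Cantor set onto the measure algebra nor the one onto the category algebra has a right inverse that is a Boolean homomorphism. The same then follows from the Proper Forcing Axiom. This answers a question of Dow and Hart. The proof has two parts. In ZFC, every Boolean homomorphism from $\mathcal P(\omega)$ to the Borel subsets of the Cantor set whose range contains the clopen sets has values of arbitrarily high countable Borel class. The Open Coloring Axiom then glues $\omega_1$ such values of increasing class into one value, which would be a Borel set of no Borel class.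
\end{abstract}

\section{Liftings, the question, and the results}\label{sec:intro}

Let $2^\omega=\{0,1\}^{\mathbb N}$ be the Cantor set with its product (Haar) measure, and let $\mathrm{Bor}(2^\omega)$ be the $\sigma$-algebra of its Borel subsets. A \emph{proper $\sigma$-ideal} of $\mathrm{Bor}(2^\omega)$ is a family $\mathcal I$ of Borel sets that contains $\emptyset$, is closed under Borel subsets and countable unions, and does not contain $2^\omega$. Identifying $A$ and $A'$ when $A\,\triangle\,A'\in\mathcal I$ gives a Boolean algebra $\mathrm{Bor}(2^\omega)/\mathcal I$ and a quotient homomorphism $q\colon\mathrm{Bor}(2^\omega)\to\mathrm{Bor}(2^\omega)/\mathcal I$. We say that $q$ \emph{splits} if there is a Boolean homomorphism $h\colon\mathrm{Bor}(2^\omega)/\mathcal I\to\mathrm{Bor}(2^\omega)$ with $q\circ h=\mathrm{id}$, and we call such an $h$ a \emph{lifting}. Boolean homomorphisms always preserve $0$ and $1$. The two basic cases are the ideal $\mathcal N$ of Borel sets of measure zero and the ideal $\mathcal M$ of meager Borel sets. Their quotients are the \emph{measure algebra} $\mathbb M$ and the \emph{category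 algebra} $\mathbb K$, with quotient maps $q_{\mathbb M}$ and $q_{\mathbb K}$.

A lifting chooses one Borel representative from each class, in such a way that finite unions, intersections and complements of the chosen sets are again the chosen sets, exactly and not only modulo $\mathcal I$. Countably many classes at a time cause no difficulty: a lifting defined on a countable subalgebra extends to any one further class, by adding to an arbitrary representative a countable union of earlier values and removing another one (Proposition~\ref{prop:CH}). Under the Continuum Hypothesis there are only $\omega_1$ classes, and so both maps split; for $\mathbb M$ this is the classical result of von Neumann and Stone. On the other hand, Shelah showed that it is consistent with ZFC that $q_{\mathbb M}$ does not split. It is natural to ask which familiar axioms decide the matter negatively.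

The \emph{Open Coloring Axiom} (OCA), in Todorcevic's form, is the following statement. Let $X$ be a separable metric space and let $[X]^2=K_0\cup K_1$ be a partition of the set of unordered pairs of distinct points of $X$ such that $K_0$ is open, that is, every $\{x,x'\}\in K_0$ has disjoint neighborhoods $U\ni x$ and $U'\ni x'$ with $\{y,y'\}\in K_0$ for all $y\in U$, $y'\in U'$. Then either $X$ has an uncountable subset $Y$ with $[Y]^2\subseteq K_0$, or $X$ is the union of countably many sets $X_n$ with $[X_n]^2\subseteq K_1$. The only fact we need about the \emph{Proper Forcing Axiom} (PFA) is that it implies OCA. Dow and Hart \cite{DH} asked whether OCA, or even PFA, implies that $q_{\mathbb M}$, or $q_{\mathbb K}$, does not split. The answer is yes in all four cases.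

\begin{theorem}\label{thm:answer}
OCA implies that neither $q_{\mathbb M}$ nor $q_{\mathbb K}$ splits. Consequently PFA implies that neither $q_{\mathbb M}$ nor $q_{\mathbb K}$ splits.
\end{theorem}

Two simple observations suggest this answer and the route to it. Write $[s]$ for the set of all $x\in2^\omega$ extending $s\in2^{<\omega}$. First, a lifting of $\mathbb M$ or $\mathbb K$ does not respect countable operations. If $x$ lies outside the sets $h(q([s]))\,\triangle\,[s]$, which are countably many members of the ideal, then $x\in h(q([x{\upharpoonright}n]))$ for all $n$, while $\bigcap_n[x{\upharpoonright}n]=\{x\}$ has class $0$ and value $\emptyset$. So the value on a countable union is not computed from the values on its terms. Second, in the construction under CH each new value is built by countable operations from earlier ones, so the Borel class of the values may rise $\omega_1$ times. We prove that it must rise. A single Borel set, however, has a countable class. An axiom that finds uncountable coherent subfamilies, as the first alternative of OCA does, should therefore produce a contradiction.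

Measure and category enter only through one property of the ideal. A \emph{Cantor set} is a homeomorph of $2^\omega$; the Borel classes $\Pi^0_\beta$ and $\Delta^0_\beta$ are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:ideal}
Let $\mathcal I$ be a proper $\sigma$-ideal of $\mathrm{Bor}(2^\omega)$ such that
\begin{itemize}
\item[$(*)$] every Borel set with complement in $\mathcal I$ contains a Cantor set belonging to $\mathcal I$.
\end{itemize}
\begin{itemize}
\item[(a)] \emph{(OCA)} The quotient map $\mathrm{Bor}(2^\omega)\to\mathrm{Bor}(2^\omega)/\mathcal I$ does not split.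
\item[(b)] \emph{(ZFC)} If $h$ is a lifting, then for every $\beta$ with $1\le\beta<\omega_1$ some value of $h$ is not in $\Delta^0_\beta$.
\end{itemize}
\end{theorem}

We deduce this from two theorems about homomorphisms defined on the power set of a countable set.

\begin{theorem}[ZFC]\label{thm:unbounded}
Let $\Psi\colon\mathcal P(\omega)\to\mathrm{Bor}(2^\omega)$ be a Boolean homomorphism whose range contains all clopen sets. Then for every $\beta$ with $1\le\beta<\omega_1$ there is $a\subseteq\omega$ with $\Psi(a)\notin\Pi^0_\beta$.
\end{theorem}

Let $I=\bigcup_m(2^m\times2^m)$ be the set of pairs of binary strings of equal length, and for $(u,v)\in I$ let $\mathrm{cone}(u,v)=\{(u',v')\in I:u\subseteq u',\ v\subseteq v'\}$.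

\begin{theorem}[OCA]\label{thm:OCA}
There is no Boolean homomorphism $\Phi\colon\mathcal P(I)\to\mathrm{Bor}(2^\omega\times2^\omega)$ with $\Phi(a)=\emptyset$ for finite $a$ and $\Phi(\mathrm{cone}(u,v))=[u]\times[v]$ for all $(u,v)\in I$.
\end{theorem}

Section~\ref{sec:reduction} derives Theorems \ref{thm:answer} and \ref{thm:ideal} from Theorems \ref{thm:unbounded} and \ref{thm:OCA}. Section~\ref{sec:small} proves the case $\beta=1$ of Theorem~\ref{thm:unbounded} by hand and locates the obstacles to iterating it; Sections \ref{sec:templates} and \ref{sec:realize} remove them. Section~\ref{sec:amalg} proves Theorem~\ref{thm:OCA}, and Section~\ref{sec:hyp} shows that the hypotheses of Theorem~\ref{thm:ideal}(a) cannot be dropped.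

\section{Borel classes and Baire category}\label{sec:prelim}

In any topological space, $\Sigma^0_1$ is the class of open sets, $\Pi^0_\beta$ is the class of complements of sets in $\Sigma^0_\beta$, and for $2\le\beta<\omega_1$ the class $\Sigma^0_\beta$ consists of the countable unions of sets from $\bigcup_{1\le\beta'<\beta}\Pi^0_{\beta'}$. Put $\Delta^0_\beta=\Sigma^0_\beta\cap\Pi^0_\beta$. Thus $\Pi^0_1$ is the class of closed sets and $\Sigma^0_2$ that of $F_\sigma$ sets. We write $\Pi^0_\beta(\tau)$ or $\Delta^0_\beta(X)$ to indicate the topology or the space.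
\begin{itemize}
\item[(B1)] Preimages under continuous maps preserve each of the classes $\Sigma^0_\beta,\Pi^0_\beta,\Delta^0_\beta$.
\item[(B2)] In a metrizable space, $\Delta^0_\beta$ is an algebra of sets, $\Delta^0_\beta\subseteq\Delta^0_\xi$ for $\beta\le\xi$, and every Borel set belongs to $\Delta^0_\beta$ for some $\beta<\omega_1$.
\end{itemize}
A set is \emph{meager} if it is a countable union of nowhere dense sets. For $U$ open, $S$ is \emph{meager in $U$} if $S\cap U$ is meager, and \emph{comeager in $U$} if $U\setminus S$ is meager; it does not matter whether this is computed in $U$ or in the whole space. A space is \emph{Polish} if it is separable and completely metrizable. Open subspaces, closed subspaces, finite sums and countable products of Polish spaces are Polish. Let $X$ and $P$ be Polish.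
\begin{itemize}
\item[(C1)] (Baire category theorem.) No nonempty open subset $U$ of $X$ is meager. Hence a set comeager in $U$ is dense in $U$, two sets comeager in $U$ intersect, and a closed meager set is nowhere dense.
\item[(C2)] (Baire property.) A Borel set that is not meager in an open set $U$ is comeager in some nonempty open $U'\subseteq U$.
\item[(C3)] In a family of pairwise disjoint Borel subsets of $X$, all but countably many members are meager. Indeed, by (C2) a nonmeager member is comeager in some nonempty set from a fixed countable base, and by (C1) two members cannot share such a set.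
\item[(C4)] (Kuratowski--Ulam.) If $M\subseteq P\times X$ is meager, then the section $\{p:(p,x)\in M\}$ is meager in $P$ for all $x$ outside a meager subset of $X$.
\item[(C5)] (Perfect set theorem.) Every uncountable Borel subset of $X$ contains a Cantor set.
\end{itemize}
Infinite sets are \emph{almost disjoint} if their intersection is finite. There is an uncountable family $\mathcal E$ of pairwise almost disjoint infinite subsets of $\omega$: transfer the branches $\{x{\upharpoonright}n:n\in\omega\}$, $x\in2^\omega$, along a bijection between $2^{<\omega}$ and $\omega$. We fix such an $\mathcal E$.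

One manipulation recurs. If $\Theta$ is a Boolean homomorphism on $\mathcal P(\omega)$ and the values $\Theta(c_n)$ are pairwise disjoint, then the sets $c_n\setminus\bigcup_{k<n}c_k$ are pairwise disjoint and have the same values. So pairwise disjoint sets in the range of $\Theta$ always have pairwise disjoint preimages.

\section{From a lifting to a homomorphism on $\mathcal P(I)$}\label{sec:reduction}

A lifting is faithful on clopen sets outside one member of $\mathcal I$. Property $(*)$ provides a Cantor set $D$ on which this faithfulness holds and which is itself invisible to the quotient. The complement of $D$ is a disjoint union of countably many clopen pieces, and the lifting assigns to every union of pieces a Borel trace on $D$.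

\begin{proposition}\label{prop:reduction}
Let $\mathcal I$ be a proper $\sigma$-ideal with property $(*)$ and let $h$ be a lifting. Then there are a continuous map $\pi\colon2^\omega\times2^\omega\to2^\omega$ and a Boolean homomorphism $\Phi\colon\mathcal P(I)\to\mathrm{Bor}(2^\omega\times2^\omega)$ such that $\Phi(a)=\emptyset$ for finite $a$, $\Phi(\mathrm{cone}(u,v))=[u]\times[v]$ for all $(u,v)\in I$, and every value of $\Phi$ is the preimage under $\pi$ of a value of $h$.
\end{proposition}

\begin{proof}
Put $\Phi_0(A)=h(q(A))$. Then $\Phi_0$ is a Boolean homomorphism of $\mathrm{Bor}(2^\omega)$ into itself, $\Phi_0(A)\,\triangle\,A\in\mathcal I$, and $\Phi_0(A)=\Phi_0(A')$ whenever $A\,\triangle\,A'\in\mathcal I$. Since $\mathcal I$ is a $\sigma$-ideal, $Z_0=\bigcup_{s\in2^{<\omega}}(\Phi_0([s])\,\triangle\,[s])$ is in $\mathcal I$. By $(*)$ there is a Cantor set $D\in\mathcal I$ disjoint from $Z_0$. Clopen sets are finite unions of sets $[s]$, so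
\begin{equation}\label{eq:faithful}
\Phi_0(G)\cap D=G\cap D\qquad\text{for every clopen }G\subseteq2^\omega .
\end{equation}
Let $\pi$ be a homeomorphism of $2^\omega\times2^\omega$ onto $D$, and let $D_{u,v}=\pi[[u]\times[v]]$, a relatively clopen subset of $D$.

To label the pieces of $2^\omega\setminus D$ by elements of $I$ we record, for $x\notin D$, how close $x$ is to $D$ and near which part of $D$ it lies. Let $T=\{s:[s]\cap D\ne\emptyset\}$ and choose $d_s\in[s]\cap D$ for $s\in T$. For $x\notin D$ let $\ell(x)$ be the largest $n$ with $x{\upharpoonright}n\in T$; it exists because $D$ is closed and nonempty. Define $r\colon2^\omega\to D$ by $r(x)=x$ for $x\in D$ and $r(x)=d_{x\upharpoonright\ell(x)}$ for $x\notin D$. This map is continuous. If $x\notin D$, it is constant on $[x{\upharpoonright}(\ell(x)+1)]$. If $x\in D$ and $x'{\upharpoonright}n=x{\upharpoonright}n$, then $x'{\upharpoonright}n\in T$, so $r(x'){\upharpoonright}n=x'{\upharpoonright}n=r(x){\upharpoonright}n$. For $(u,v)\in I$ with $|u|=m$ let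
\[
G_{u,v}=\{x:x{\upharpoonright}m\in T,\ r(x)\in D_{u,v}\},\qquad
L_{u,v}=\{x\in G_{u,v}:x{\upharpoonright}(m+1)\notin T\}.
\]
Both sets are clopen, $G_{u,v}\cap D=D_{u,v}$, and $L_{u,v}$ consists of the $x\notin D$ with $\ell(x)=m$ and $r(x)\in D_{u,v}$. For each $m$ the sets $D_{u,v}$ with $|u|=m$ partition $D$, so the sets $L_{u,v}$, $(u,v)\in I$, partition $2^\omega\setminus D$. For $m'\ge m$ the sets $D_{u',v'}$ with $(u',v')\in\mathrm{cone}(u,v)$ and $|u'|=m'$ partition $D_{u,v}$. Hence, with $L_a=\bigcup_{(u,v)\in a}L_{u,v}$ for $a\subseteq I$,
\[
L_{\mathrm{cone}(u,v)}=\{x\notin D:\ell(x)\ge m,\ r(x)\in D_{u,v}\}=G_{u,v}\setminus D .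
\]
Define $\Phi(a)=\pi^{-1}[\Phi_0(L_a)]$. The map $a\mapsto L_a$ preserves unions and intersections, and $L_{I\setminus a}=(2^\omega\setminus D)\setminus L_a$. Since $D\in\mathcal I$ we have $\Phi_0(2^\omega\setminus D)=2^\omega$, so $\Phi$ preserves complements as well. If $a$ is finite, $L_a$ is clopen and disjoint from $D$, so $\Phi(a)=\emptyset$ by \eqref{eq:faithful}. Finally $\Phi_0(G_{u,v}\setminus D)=\Phi_0(G_{u,v})$ because $D\in\mathcal I$, and \eqref{eq:faithful} gives $\Phi(\mathrm{cone}(u,v))=\pi^{-1}[G_{u,v}\cap D]=[u]\times[v]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ideal} from Theorems \ref{thm:unbounded} and \ref{thm:OCA}]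
Let $h$ be a lifting and take $\pi$ and $\Phi$ from Proposition~\ref{prop:reduction}. Under OCA this contradicts Theorem~\ref{thm:OCA}, which proves (a). For (b), every clopen subset of $2^\omega\times2^\omega$ is a finite union of rectangles $[u]\times[v]$ with $(u,v)\in I$, so it is in the range of $\Phi$. As $I$ is countably infinite and $2^\omega\times2^\omega$ is homeomorphic to $2^\omega$, Theorem~\ref{thm:unbounded} gives, for each $\beta$, a value $\Phi(a)\notin\Pi^0_\beta$. By (B1) the value of $h$ of which $\Phi(a)$ is the preimage is not in $\Pi^0_\beta$, hence not in $\Delta^0_\beta$.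
\end{proof}

A Boolean algebra is \emph{ccc} if every family of pairwise disjoint nonzero elements is countable.

\begin{lemma}\label{lem:ccc}
If a proper $\sigma$-ideal $\mathcal I$ contains all singletons and $\mathrm{Bor}(2^\omega)/\mathcal I$ is ccc, then $\mathcal I$ has property $(*)$.
\end{lemma}

\begin{proof}
Let $B$ be Borel with complement in $\mathcal I$. Countable sets are in $\mathcal I$ and $\mathcal I$ is proper, so $B$ is uncountable. By (C5) it contains a copy of $2^\omega$, hence of $2^\omega\times2^\omega$, and the copies of the fibers $\{y\}\times2^\omega$ are uncountably many pairwise disjoint Cantor sets. By ccc all but countably many of them are in $\mathcal I$.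
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Both $\mathcal N$ and $\mathcal M$ are proper $\sigma$-ideals containing the singletons. The algebra $\mathbb M$ is ccc because at most $n$ pairwise almost everywhere disjoint sets have measure at least $1/n$. The algebra $\mathbb K$ is ccc by the argument given for (C3), which applies equally to sets with pairwise meager intersections. Lemma~\ref{lem:ccc} and Theorem~\ref{thm:ideal}(a) give the first statement, and PFA implies OCA.
\end{proof}

\begin{remark}\label{rem:ultra}
Theorem~\ref{thm:OCA} can be read pointwise. Say that an ultrafilter on $I$ \emph{converges to} $x\in2^\omega\times2^\omega$ if it contains $\mathrm{cone}(u,v)$ whenever $x\in[u]\times[v]$. Given $\Phi$, the set $U_x=\{a:x\in\Phi(a)\}$ is a nonprincipal ultrafilter converging to $x$. Conversely, let such ultrafilters $U_x$ be given and put $\Phi(a)=\{x:a\in U_x\}$. This is a Boolean homomorphism into the power set that kills finite sets, and $\Phi(\mathrm{cone}(u,v))=[u]\times[v]$ because the cones of one level are pairwise disjoint while the rectangles of that level cover the square.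 So the theorem says that under OCA one cannot assign to each $x$ a nonprincipal ultrafilter $U_x$ on $I$ converging to $x$ in such a way that $\{x:a\in U_x\}$ is Borel for every $a\subseteq I$.
\end{remark}

\section{The first step by hand, with and without a parameter}\label{sec:small}

Let $\Psi$ be as in Theorem~\ref{thm:unbounded}. We first find a value that is not closed.

\begin{example}\label{ex:closed}
Fix $x\in2^\omega$ and let $V_n=[(x{\upharpoonright}n)^\frown\langle1-x(n)\rangle]$. These clopen sets partition $2^\omega\setminus\{x\}$ and converge to $x$. Choose pairwise disjoint $c_n\subseteq\omega$ with $\Psi(c_n)=V_n$, and put $c_E=\bigcup_{n\in E}c_n$ for $E\subseteq\omega$. If $n\in E$ then $c_n\subseteq c_E$, so $V_n\subseteq\Psi(c_E)$; if $n\notin E$ then $c_n\cap c_E=\emptyset$, so $V_n\cap\Psi(c_E)=\emptyset$. Thus $\Psi(c_E)$ is known everywhere except at $x$. The values for the even numbers and for the odd numbers are disjoint, so one of them omits $x$. That value is $\bigcup_{n\in E}V_n$ with $E$ infinite, and it is not closed.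
\end{example}

The point of the example is that $\Psi$ need not respect the union $\bigcup_nc_n$, but it does respect the union along a suitable infinite subset $E$. To climb to the next class one wants one more quantifier. Identify $2^\omega$ with a product $\prod_i\Omega_i$ of copies of $2^\omega$, and let $Z_i\subseteq\Omega_i$ be a nontrivial sequence converging to $x$ together with its limit. The set $C=\{k\in\prod_iZ_i:k_i\ne x\text{ for all }i\}$ is a dense $G_\delta$ subset of the compact space $\prod_iZ_i$ with dense complement, so by (C1) it is not $F_\sigma$. To make $C$ the trace of a value of $\Psi$, one would first find $a_i$ whose value has trace $\{k:k_i=x\}$ and then take the complement of a union of the $a_i$. While coordinate $i$ is treated, the remaining coordinates form a parameter space $P$. So Example~\ref{ex:closed} is needed with a parameter.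

\begin{example}\label{ex:param}
Let $P$ be a nonempty Polish space and $\Theta\colon\mathcal P(\omega)\to\mathrm{Bor}(P\times2^\omega)$ a homomorphism whose range contains $P\times V$ for all clopen $V$. Choose pairwise disjoint $c_n$ with $\Theta(c_n)=P\times V_n$. As before, $\Theta(c_E)$ agrees with $P\times\bigcup_{n\in E}V_n$ off $P\times\{x\}$, and what remains unknown is the Borel set $B_E=\{p:(p,x)\in\Theta(c_E)\}$. Two choices of $E$ no longer suffice, since $B_{\mathrm{even}}$ and $B_{\mathrm{odd}}$ may both be large. But if $E\cap E'$ is finite, then $\Theta(c_E)\cap\Theta(c_{E'})=\Theta(c_{E\cap E'})=P\times\bigcup_{n\in E\cap E'}V_n$ misses $P\times\{x\}$, so $B_E\cap B_{E'}=\emptyset$. By (C3) there is $E\in\mathcal E$ with $B_E$ meager in $P$.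
\end{example}

With a parameter the union along $E$ is respected only up to an error, and the error raises two difficulties.

First, the error $B_E\times\{x\}$ is small because it is meager in $P\times\{x\}$. Meagerness in $P\times Z_i$ would say nothing, since all of $P\times\{x\}$ is nowhere dense there. The error must be measured in a finer topology $t$ in which $x$ is isolated, whereas the Borel class is measured in the original topology $\tau_0$. We need a mechanism showing that a set which is correct modulo a $t$-meager set has high class for $\tau_0$. This is the subject of Section~\ref{sec:templates}.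

Second, the error made in coordinate $0$ is meager relative to the parameter space $\prod_{i>0}\Omega_i$, and we then shrink this space to $\prod_{i>0}Z_i$, which is itself nowhere dense in it and could lie inside the error. The later $Z_i$ must be chosen so as to keep all earlier errors meager, also in the limit. This is the subject of Section~\ref{sec:realize}.

\section{Templates for sets of high Borel class}\label{sec:templates}

The link between $\tau_0$ and $t$ is a chain of intermediate topologies. The topology $\tau_\beta$ describes what a set in $\Pi^0_\beta(\tau_0)$ can distinguish modulo $t$-meager sets.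

\begin{definition}\label{def:template}
Let $\gamma<\omega_1$. A \emph{template of rank $\gamma$} is a triple $(Z,(\tau_\beta)_{\beta<\omega_1},H)$ such that
\begin{itemize}
\item[(T1)] $(\tau_\beta)$ is an increasing chain of topologies on $Z$, $\tau_\beta=\tau_\gamma$ for $\beta\ge\gamma$, and $t:=\tau_\gamma$ is Polish;
\item[(T2)] $H$ is $t$-clopen and $\emptyset\ne H\ne Z$; we put $Z^-=Z\setminus H$;
\item[(T3)] for every $t$-open $U$ and every $\beta\ge1$ there is a $\tau_\beta$-open set $U^\beta$ with $U\subseteq U^\beta\subseteq\mathrm{cl}_{\tau_{\beta'}}(U)$ for all $\beta'<\beta$;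
\item[(T4)] $Z^-$ is $\tau_\beta$-dense in $Z$ for every $\beta<\gamma$.
\end{itemize}
\end{definition}

Condition (T3) says that each topology is close to the preceding ones: a $t$-open set has a $\tau_\beta$-open hull in which it is dense for all earlier topologies. Condition (T4) says that $H$ has empty interior until the last step. Three remarks shorten the verification of (T3). For $\beta\ge\gamma$ one can take $U^\beta=U$. It suffices to treat nonempty $U$ from a base of $t$, since $\bigcup_kU_k^\beta$ works for $U=\bigcup_kU_k$. If $Y\subseteq Z$ is $t$-open, then (T3) holds for $Y$ with the subspace topologies: use $U^\beta\cap Y$.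

\begin{example}\label{ex:templates}
The set $\{0,1\}$ with all topologies discrete and $H=\{1\}$ is a template of rank $0$. The set $\omega+1$ with $\tau_0$ the order topology, $t=\tau_1$ discrete and $H=\{\omega\}$ is a template of rank $1$; here (T3) requires nothing. For rank $2$ take $Z=(\omega+1)^\omega$ and $H=\omega^\omega$, let $\tau_0$ be the product of the order topologies, $\tau_1$ the product of the discrete topologies, and let $t=\tau_2$ be generated by $\tau_1$ and $H$. This is a case of Lemma~\ref{lem:product} below, and $H$ is the set $C$ of Section~\ref{sec:small}. One can take $H^1=Z$, as $H$ is $\tau_0$-dense. A $\tau_0$-closed set $S$ that is $t$-comeager in $H$ is $t$-dense in $H$, so it contains $H$ and then all of $Z$. Thus no $\tau_0$-closed set agrees with $H$ modulo a $t$-meager set. The next lemma extends this computation to all classes.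
\end{example}

\begin{lemma}\label{lem:propagate}
Assume \emph{(T1)} and \emph{(T3)}. Let $1\le\beta<\omega_1$, let $S\in\Pi^0_\beta(\tau_0)$, and let $U\ne\emptyset$ be $t$-open with $S$ $t$-comeager in $U$. Then $S$ is $t$-comeager in $U^\beta$, for any $U^\beta$ as in \emph{(T3)}.
\end{lemma}

\begin{proof}
All category notions refer to $t$. Since the chain is increasing, $\tau_\beta$-open sets are $t$-open and sets in $\Pi^0_\beta(\tau_0)$ are $t$-Borel. We use induction on $\beta$.

Let $\beta=1$. By (C1), $S\cap U$ is $t$-dense in $U$, so $U\subseteq\mathrm{cl}_t(S)\subseteq\mathrm{cl}_{\tau_0}(S)=S$. Therefore $U^1\subseteq\mathrm{cl}_{\tau_0}(U)\subseteq S$.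

Let $\beta>1$ and write $Z\setminus S=\bigcup_nT_n$ with $T_n\in\Pi^0_{\gamma_n}(\tau_0)$, $1\le\gamma_n<\beta$. Suppose that $S$ is not comeager in $U^\beta$. Then some $T_n$ is not meager in $U^\beta$, and by (C2) it is comeager in a nonempty $t$-open $U'\subseteq U^\beta$. The set $U'$ may be disjoint from $U$, so there is no contradiction yet; the inductive hypothesis enlarges $U'$ until it meets $U$. Namely, $T_n$ is comeager in the $\tau_{\gamma_n}$-open set $V=(U')^{\gamma_n}\supseteq U'$. Since $\gamma_n<\beta$, we have $\emptyset\ne U'\subseteq U^\beta\subseteq\mathrm{cl}_{\tau_{\gamma_n}}(U)$. So the $\tau_{\gamma_n}$-open set $V$ meets $\mathrm{cl}_{\tau_{\gamma_n}}(U)$, and hence meets $U$. The disjoint sets $S$ and $T_n$ are both comeager in the nonempty $t$-open set $V\cap U$, which contradicts (C1).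
\end{proof}

\begin{corollary}\label{cor:class}
In a template of rank $\gamma$, if $1\le\beta<\gamma$, then no $S\in\Pi^0_\beta(\tau_0)$ has $S\,\triangle\,H$ $t$-meager.
\end{corollary}

\begin{proof}
Such an $S$ is comeager in $H$, hence in $H^\beta$ by Lemma~\ref{lem:propagate}, and it is meager in $Z^-$. The set $H^\beta$ is nonempty and $\tau_\beta$-open, so it meets $Z^-$ by (T4). In the nonempty $t$-open set $H^\beta\cap Z^-$ the set $S$ is both comeager and meager, contrary to (C1).
\end{proof}

Templates are built by two operations. The \emph{sum} of finitely many templates of rank $\gamma$ is their disjoint union with the sum topologies $\tau_\beta$ and the union of the sets $H$. It is a template of rank $\gamma$, since (T1)--(T4) can be verified on each summand. The second operation raises the rank. Its distinguished set is defined by the condition ``$z_i\notin H_i$ for all $i$'', and, as Example~\ref{ex:param} suggests, only the coordinates in an infinite set $E$ are allowed to enter $H_i$.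

\begin{lemma}\label{lem:product}
Let $1\le\gamma<\omega_1$. For $i\in\omega$ let $(Z_i,(\tau_\beta(Z_i)),H_i)$ be a template of rank $\gamma_i$ with Polish topology $t_i$, and assume that for each $\beta<\gamma$ we have $\gamma_i\ge\beta$ for all large $i$. Let $E\subseteq\omega$ be infinite and put
\[
Y_i=Z_i\ (i\in E),\qquad Y_i=Z_i^-\ (i\notin E),\qquad Z=\prod_iY_i,\qquad C=\prod_iZ_i^- .
\]
For $\beta<\gamma$ let $\tau_\beta$ be the product of the subspace topologies $\tau_\beta(Y_i)$, and for $\beta\ge\gamma$ let $\tau_\beta=t$ be the topology generated by $\prod_it_i$ and the set $C$. Then $(Z,(\tau_\beta),C)$ is a template of rank $\gamma$, and $t$ induces on $C$ and on $Z\setminus C$ the same topologies as $\prod_it_i$.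
\end{lemma}

\begin{proof}
The sets $V$ and $V\cap C$, for $V$ a basic open set of $\prod_i(Y_i,t_i)$, are closed under finite intersections and generate $t$, so they form a base of $t$. The set $C$ is closed for $\prod_it_i$, hence $t$-clopen, and the traces of the basic sets on $C$ and on $Z\setminus C$ are traces of product-open sets. So $(Z,t)$ is the sum of a closed and an open subspace of the Polish space $\prod_i(Y_i,t_i)$, and $t$ is Polish. The chain is increasing because $\tau_\beta(Y_i)$ increases with $\beta$ and is contained in $t_i$. This proves (T1) and the last assertion. For (T2), $C\ne\emptyset$ as all $Z_i^-\ne\emptyset$, and $C\ne Z$ as $E\neq\emptyset$ and $H_i\ne\emptyset$.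

(T4). Let $\beta<\gamma$ and $z\in C$. A basic $\tau_\beta$-neighborhood of $z$ restricts only finitely many coordinates. As $E$ is infinite, we may replace $z_i$ by an element of $H_i$ for some unrestricted $i\in E$; this gives a point of $Z\setminus C$ in the neighborhood.

(T3). Let $1\le\beta<\gamma$. A nonempty basic set has one of the forms
\[
\text{(i)}\quad U=\prod_{i<m}U_i\times\prod_{i\ge m}Y_i,\qquad\qquad
\text{(ii)}\quad U=\prod_{i<m}U_i\times\prod_{i\ge m}Z_i^-,
\]
with $U_i\subseteq Y_i$ nonempty and $t_i$-open. Each $Y_i$ is $t_i$-open in $Z_i$, so (T3) holds in $Y_i$ and provides sets $U_i^\beta$ and $(Z_i^-)^\beta$ in $Y_i$. For $\beta'<\beta$ the topology $\tau_{\beta'}$ is a product topology, in which the closure of a product of sets is the product of their closures. In case (i), $U^\beta=\prod_{i<m}U_i^\beta\times\prod_{i\ge m}Y_i$ therefore works. In case (ii) the set $U$ restricts infinitely many coordinates, while a $\tau_\beta$-open set must leave almost all of them free; this is where the ranks $\gamma_i$ are used. Choose $m'\ge m$ with $\gamma_i\ge\beta$ for $i\ge m'$ and put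
\[
U^\beta=\prod_{i<m}U_i^\beta\times\prod_{m\le i<m'}(Z_i^-)^\beta\times\prod_{i\ge m'}Y_i .
\]
This set is $\tau_\beta$-open and contains $U$. Let $\beta'<\beta$. For $i<m'$ the $i$th factor of $U^\beta$ lies in the $\tau_{\beta'}$-closure of the $i$th factor of $U$ by (T3) in $Y_i$. For $i\ge m'$ we have $\beta'<\gamma_i$, so $Z_i^-$ is $\tau_{\beta'}$-dense in $Z_i\supseteq Y_i$ by (T4) for $Z_i$. Hence $U^\beta\subseteq\mathrm{cl}_{\tau_{\beta'}}(U)$.
\end{proof}

\section{Realizing templates by values of a homomorphism}\label{sec:realize}

To prove Theorem~\ref{thm:unbounded} we map a template of high rank $\tau_0$-continuously into $2^\omega$ so that the preimage of some value $\Psi(a)$ is $H$ modulo a $t$-meager set. The induction on the rank requires a stronger statement, with a parameter space, a meager set to be avoided, and finitely many places to be visited.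

\begin{definition}
A \emph{test} is a pair $(P,\Theta)$ of a nonempty Polish space $P$ and a Boolean homomorphism $\Theta\colon\mathcal P(\omega)\to\mathrm{Bor}(P\times2^\omega)$ whose range contains $P\times V$ for every clopen $V\subseteq2^\omega$.
\end{definition}

\begin{proposition}\label{prop:realize}
For every $\gamma<\omega_1$ the following statement $(R_\gamma)$ holds. For every test $(P,\Theta)$, every meager $M\subseteq P\times2^\omega$ and every nonempty finite list $\sigma^1,\dots,\sigma^r\in2^{<\omega}$ there are a template $(Z,(\tau_\beta),H)$ of rank $\gamma$, a $\tau_0$-continuous map $j\colon Z\to2^\omega$ and a set $a\subseteq\omega$ such that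
\begin{itemize}
\item[(R1)] $\{(p,z):(p,j(z))\in\Theta(a)\}\,\triangle\,(P\times H)$ is meager in $P\times(Z,t)$;
\item[(R2)] $\{(p,z):(p,j(z))\in M\}$ is meager in $P\times(Z,t)$;
\item[(R3)] for each $l\le r$ there is $z\in Z^-$ with $j(z)\in[\sigma^l]$.
\end{itemize}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:unbounded} from Proposition~\ref{prop:realize}]
Apply $(R_{\beta+1})$ with $P$ a point, $\Theta=\Psi$, $M=\emptyset$ and the list consisting of the empty string. Then $j^{-1}[\Psi(a)]\,\triangle\,H$ is $t$-meager. If $\Psi(a)$ were in $\Pi^0_\beta$, then $j^{-1}[\Psi(a)]\in\Pi^0_\beta(\tau_0)$ by (B1), contradicting Corollary~\ref{cor:class}.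
\end{proof}

Example~\ref{ex:param} is an instance of (R1) for the template $\omega+1$: let $j$ send $\omega$ to $x$ and $k$ to a point of $V_n$ for the $k$th element $n$ of $E$, and let $a=\omega\setminus c_E$; the error is $B_E\times\{\omega\}$.

The rest of this section proves Proposition~\ref{prop:realize}. Let $(R'_\gamma)$ be the statement $(R_\gamma)$ without the list and without (R3). We show that $(R'_\gamma)$ implies $(R_\gamma)$, that $(R'_0)$ holds, and that $(R'_\gamma)$ for $\gamma\ge1$ follows from $(R_\delta)$ for $\delta<\gamma$.

\subsection{Visiting finitely many places: $(R'_\gamma)$ implies $(R_\gamma)$}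

We realize one template inside each of $r$ disjoint clopen sets and take the sum. Let $N=r+\max_l|\sigma^l|$. Each $\sigma^l$ has at least $2^r\ge r$ extensions of length $N$, so there are pairwise distinct $\rho^l\supseteq\sigma^l$ of length $N$, and the sets $[\rho^l]$ are pairwise disjoint. Choose pairwise disjoint $b_l\subseteq\omega$ with $\Theta(b_l)=P\times[\rho^l]$. Let $g_l(k)=(\rho^l)^\frown k$; then $\mathrm{id}\times g_l$ is a homeomorphism of $P\times2^\omega$ onto the clopen set $P\times[\rho^l]$. Hence $M_l=(\mathrm{id}\times g_l)^{-1}[M]$ is meager, and $\Theta_l(a)=(\mathrm{id}\times g_l)^{-1}[\Theta(a)]$ defines a test, because $\Theta_l(c)=P\times V$ whenever $\Theta(c)=P\times g_l[V]$. Take $Z_l,H_l,j_l,a_l$ from $(R'_\gamma)$ for $(P,\Theta_l)$ and $M_l$. Let $Z$ be the sum of the $Z_l$, let $j=g_l\circ j_l$ on $Z_l$, and let $a=\bigcup_l(a_l\cap b_l)$. For $z\in Z_l$ we have $(p,j(z))\in\Theta(b_l)$, and $a\cap b_l=a_l\cap b_l$, so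
\[
(p,j(z))\in\Theta(a)\iff(p,j(z))\in\Theta(a_l\cap b_l)\iff(p,j(z))\in\Theta(a_l)\iff(p,j_l(z))\in\Theta_l(a_l).
\]
Also $(p,j(z))\in M$ if and only if $(p,j_l(z))\in M_l$. So (R1) and (R2) hold on each summand $P\times Z_l$, hence on $P\times Z$. Condition (R3) holds because $Z_l^-\ne\emptyset$ and $j[Z_l]\subseteq[\rho^l]\subseteq[\sigma^l]$.

\subsection{Rank zero}

Let $Z=\{0,1\}$ be the template of rank $0$ from Example~\ref{ex:templates}. By (C4) there are points $j(0)\in[\langle0\rangle]$ and $j(1)\in[\langle1\rangle]$ whose sections $\{p:(p,j(i))\in M\}$ are meager; this is (R2). Take $a$ with $\Theta(a)=P\times[\langle1\rangle]$; then the set in (R1) is empty.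

\subsection{The inductive step: choosing the factors}\label{sub:fusion}

Let $\gamma\ge1$, assume $(R_\delta)$ for all $\delta<\gamma$, and let $(P,\Theta)$ and $M$ be given. Fix a nondecreasing sequence of ordinals $\gamma_i<\gamma$ with $\sup_i(\gamma_i+1)=\gamma$: a constant sequence if $\gamma$ is a successor, a cofinal one if $\gamma$ is a limit. For each $\beta<\gamma$ some $\gamma_i+1$ exceeds $\beta$, so $\gamma_i\ge\beta$ for all large $i$, as Lemma~\ref{lem:product} requires. Identify $2^\omega$ with $\prod_{i\in\omega}\Omega_i$, where $\Omega_i=2^\omega$.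

We replace the factors $\Omega_n$ one at a time by templates $Z_n$ of rank $\gamma_n$, with data $H_n,j_n,a_n$ and Polish topology $t_n$. Let
\[
W_{-1}=P\times\prod_i\Omega_i,\qquad W_n=P\times\prod_{i\le n}(Z_i,t_i)\times\prod_{i>n}\Omega_i\quad(n\ge0),
\]
and for $-1\le m\le n$ let $f_{n,m}\colon W_n\to W_m$ apply $j_i$ in the coordinates $m<i\le n$ and leave the others unchanged. These maps are continuous, since $j_i$ is continuous for $\tau_0(Z_i)\subseteq t_i$, and $f_{n,m}=f_{k,m}\circ f_{n,k}$ for $m\le k\le n$. The errors are recorded in countable families $\mathcal F_n$ of closed nowhere dense subsets of $W_n$ with $\emptyset\in\mathcal F_n$ ($n\ge-1$). We choose $\mathcal F_{-1}$ with $M\subseteq\bigcup\mathcal F_{-1}$ and maintain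
\begin{itemize}
\item[$(\mathrm{IH}_n)$] $f_{n,m}^{-1}[F]$ is nowhere dense in $W_n$ for all $m$ with $-1\le m\le n$ and all $F\in\mathcal F_m$.
\end{itemize}
Condition (R2) will preserve this from one stage to the next. It does not by itself survive the limit. For instance, let $P$ be a point, let all $Z_i$ be finite, and let $F=\prod_ij_i[Z_i]$. Every $f_{n,-1}^{-1}[F]$ is nowhere dense, because it still restricts the coordinates $i>n$ to finite sets, but the preimage of $F$ in $\prod_iZ_i$ is everything. The open sets that avoid $F$ at stage $n$ restrict later coordinates, and the later $j_i$ may miss them. We prevent this by \emph{commitments}: pairs $(i,\sigma)$ with $\sigma\in2^{<\omega}$, which oblige $j_i[Z_i^-]$ to meet $[\sigma]$ and are honored by means of (R3). At stage $n$ finitely many commitments are made, all with $i>n$.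

\smallskip\noindent\emph{Stage $n\ge0$, first part: the factor.} Assume $(\mathrm{IH}_{n-1})$, which is trivial for $n=0$. Let $P_n=P\times\prod_{i<n}Z_i\times\prod_{i>n}\Omega_i$, so that, up to the order of coordinates, $W_{n-1}=P_n\times\Omega_n$. Put $\Theta_n(a)=f_{n-1,-1}^{-1}[\Theta(a)]$. Then $(P_n,\Theta_n)$ is a test: if $V\subseteq\Omega_n$ is clopen and $\Theta(c)=P\times\{k:k_n\in V\}$, then $\Theta_n(c)=P_n\times V$, because $f_{n-1,-1}$ does not change coordinate $n$. The set $M_n=\bigcup_{-1\le m<n}\bigcup_{F\in\mathcal F_m}f_{n-1,m}^{-1}[F]$ is meager by $(\mathrm{IH}_{n-1})$. Apply $(R_{\gamma_n})$ to $(P_n,\Theta_n)$, $M_n$ and the finite list of all $\sigma$ such that $(n,\sigma)$ was committed at an earlier stage (the empty string if there are none). This gives $Z_n,H_n,j_n,a_n$, and $W_n=P_n\times Z_n$. By (R2), $f_{n,n-1}^{-1}[M_n]$ is meager. For $m<n$ and $F\in\mathcal F_m$ it contains the closed set $f_{n,m}^{-1}[F]$, which is therefore nowhere dense by (C1). By (R1) the set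
\[
N_n=\{w\in W_n:f_{n,-1}(w)\in\Theta(a_n)\}\,\triangle\,\{w\in W_n:w_n\in H_n\}
\]
is meager. Let $\mathcal F_n\ni\emptyset$ be a countable family of closed nowhere dense sets covering $N_n$. Then $(\mathrm{IH}_n)$ holds.

\smallskip\noindent\emph{Bookkeeping.} Fix a countable base of $P$ and, once $Z_i$ is constructed, a countable base of $(Z_i,t_i)$. A \emph{requirement} is a triple $(F,m,O)$ with $m\ge-1$, $F\in\mathcal F_m$, and $O=O_P\times\prod_{i\le q}O_i$ for some $q\ge0$ and nonempty basic sets $O_P,O_i$. It asks that $F$ be avoided somewhere inside $O$. The requirements with $\max(m,q)=n$ are known after the first part of stage $n$. They form a nonempty countable set, which we list, with repetitions if necessary, as $(r^n_k)_{k\in\omega}$. Write $n+1=2^{\nu(n)}(2\kappa(n)+1)$; then $n\mapsto(\nu(n),\kappa(n))$ maps $\omega$ onto $\omega\times\omega$ and $\nu(n)\le n$.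

\smallskip\noindent\emph{Stage $n$, second part: the commitments.} Let $(F,m,O)=r^{\nu(n)}_{\kappa(n)}$, so $\max(m,q)\le n$. The set
\[
\widehat O=O_P\times\prod_{i\le q}O_i\times\prod_{q<i\le n}Z_i^-\times\prod_{i>n}\Omega_i
\]
is nonempty and open in $W_n$. By $(\mathrm{IH}_n)$ it contains a nonempty open box
\[
O'=O'_P\times\prod_{i\le n}O'_i\times\prod_{n<i\le n'}[\sigma_i]\times\prod_{i>n'}\Omega_i
\]
disjoint from $f_{n,m}^{-1}[F]$. Commit $(i,\sigma_i)$ for $n<i\le n'$. We say that the requirement is \emph{handled} at stage $n$; every requirement is handled at some stage.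

\subsection{The inductive step: the errors stay meager in the limit}

The set $E$ of Lemma~\ref{lem:product} can be chosen only after all $a_n$ are known, so the limit statement must hold for every choice of the factors. This is why $\widehat O$ and (R3) use the sets $Z_i^-$, which are available in every case. For a sequence $Y=(Y_i)$ with $Y_i\in\{Z_i,Z_i^-\}$ let $W_Y=P\times\prod_i(Y_i,t_i)$, and let $f_m\colon W_Y\to W_m$ apply $j_i$ in the coordinates $i>m$. Then $f_m$ is continuous and $f_m=f_{n,m}\circ f_n$ for $m\le n$.

\begin{lemma}\label{lem:limit}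
For every such $Y$, every $m\ge-1$ and every $F\in\mathcal F_m$, the set $f_m^{-1}[F]$ is closed and nowhere dense in $W_Y$.
\end{lemma}

\begin{proof}
It is closed by continuity. As $Y_i$ is open in $Z_i$, every nonempty open subset of $W_Y$ contains a set $O\times\prod_{i>q}Y_i$ with $O=O_P\times\prod_{i\le q}O_i$, where $O_P$ and $O_i\subseteq Y_i$ are nonempty basic sets. Let the requirement $(F,m,O)$ be handled at stage $n$ with $n'$ and $O'$ as above, and put
\[
O''=O'_P\times\prod_{i\le n}O'_i\times\prod_{n<i\le n'}\{z\in Z_i^-:j_i(z)\in[\sigma_i]\}\times\prod_{i>n'}Y_i .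
\]
From $\emptyset\ne O'\subseteq\widehat O$ we get $O'_P\subseteq O_P$, $O'_i\subseteq O_i$ for $i\le q$, and $O'_i\subseteq Z_i^-\subseteq Y_i$ for $q<i\le n$. So $O''$ is an open subset of $O\times\prod_{i>q}Y_i$. It is nonempty: for $n<i\le n'$ the pair $(i,\sigma_i)$ was committed before stage $i$, so the $i$th factor is nonempty by (R3). If $w\in O''$, then $f_n(w)\in O'$, and so $f_m(w)=f_{n,m}(f_n(w))\notin F$.
\end{proof}

Write $J(z)=(j_i(z_i))_{i\in\omega}$, so that $f_{-1}(p,z)=(p,J(z))$. Apply Lemma~\ref{lem:limit} to the countably many members of all $\mathcal F_m$. Outside a meager subset of $W_Y$ we have $f_{-1}(w)\notin M$ and $f_n(w)\notin N_n$ for all $n\ge0$. Since $f_{n,-1}\circ f_n=f_{-1}$ and $f_n$ does not change coordinate $n$, this says that for all $(p,z)\in W_Y$ outside a meager set,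
\begin{equation}\label{eq:generic}
(p,J(z))\notin M\qquad\text{and}\qquad\text{for all }n:\quad(p,J(z))\in\Theta(a_n)\iff z_n\in H_n .
\end{equation}

\subsection{The inductive step: the new template}

It remains to take a union of the $a_n$ that $\Theta$ respects on $C=\prod_iZ_i^-$, as in Example~\ref{ex:param}. The almost disjointness argument needs disjoint sets, so let $a'_n=a_n\setminus\bigcup_{m<n}a_m$ and $a'_E=\bigcup_{n\in E}a'_n$. For $E\in\mathcal E$ let
\[
B_E=\Big\{(p,z)\in P\times C:(p,J(z))\in\Theta(a'_E)\setminus\bigcup_{n\in\omega}\Theta(a'_n)\Big\}.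
\]
These are Borel subsets of the Polish space $P\times C$. For distinct $E,E'\in\mathcal E$ we have $\Theta(a'_E)\cap\Theta(a'_{E'})=\Theta(a'_{E\cap E'})=\bigcup_{n\in E\cap E'}\Theta(a'_n)$, because $E\cap E'$ is finite; hence $B_E\cap B_{E'}=\emptyset$. By (C3) we can fix $E\in\mathcal E$ with $B_E$ meager in $P\times C$. Let $(Z,(\tau_\beta),C)$ with $Z=\prod_iY_i$ be the template of rank $\gamma$ given by Lemma~\ref{lem:product} for this $E$, and put $H=C$, $j=J$ and $a=\omega\setminus a'_E$. Since $\gamma\ge1$, $\tau_0$ is the product of the topologies $\tau_0(Y_i)$, so $j$ is $\tau_0$-continuous.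

The space $P\times(Z,t)$ is the sum of $P\times C$ and $P\times(Z\setminus C)$. By Lemma~\ref{lem:product} the first summand is $W_{Y^-}$ for the sequence $Y^-=(Z_i^-)_i$, and the second is an open subspace of $W_Y$. Applying \eqref{eq:generic} once to $Y^-$ and once to $Y$, we see that \eqref{eq:generic} holds outside a meager subset of $P\times(Z,t)$. (Both applications are needed, since $P\times C$ is nowhere dense in $W_Y$.) This gives (R2). For (R1), let $(p,z)$ satisfy \eqref{eq:generic} and $(p,z)\notin B_E$.
\begin{itemize}
\item If $z\in Z\setminus C$, let $n$ be least with $z_n\in H_n$. Then $n\in E$, since $Y_n=Z_n^-$ for $n\notin E$. By \eqref{eq:generic}, $(p,J(z))\in\Theta(a_n)\setminus\bigcup_{m<n}\Theta(a_m)=\Theta(a'_n)\subseteq\Theta(a'_E)$, so $(p,J(z))\notin\Theta(a)$.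
\item If $z\in C$, then $(p,J(z))\notin\Theta(a_n)\supseteq\Theta(a'_n)$ for all $n$. As $(p,z)\notin B_E$, it follows that $(p,J(z))\notin\Theta(a'_E)$, that is, $(p,J(z))\in\Theta(a)$.
\end{itemize}
So (R1) holds. This proves $(R'_\gamma)$ and completes the proofs of Proposition~\ref{prop:realize} and Theorem~\ref{thm:unbounded}. \qed

\section{Amalgamating $\omega_1$ values under OCA}\label{sec:amalg}

Assume OCA, and suppose that $\Phi$ is as in Theorem~\ref{thm:OCA}. The second coordinate of $2^\omega\times2^\omega$ carries the complexity and the first is an index: on each fiber $\{y\}\times2^\omega$ we shall find a homomorphism as in Theorem~\ref{thm:unbounded}. We want one set $e\subseteq I$ such that the sections of $\Phi(e)$ over uncountably many $y$ have classes unbounded in $\omega_1$.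

\subsection{Shells around a fiber}

For distinct $y,z\in2^\omega$ let $\Delta(y,z)=\min\{n:y(n)\ne z(n)\}$. For $y\in2^\omega$ and $u\in2^{<\omega}$ let $\delta(y,u)=\max\{k\le|u|:u{\upharpoonright}k=y{\upharpoonright}k\}$, and call
\[
F^y_m=\{(u,w)\in I:\delta(y,u)=m\}
\]
the $m$th \emph{shell} around $y$. The shells $F^y_m$, $m\in\omega$, partition $I$. If $\delta(y,u)=m$, then either $u=y{\upharpoonright}m$ or $u$ extends $u^*=(y{\upharpoonright}m)^\frown\langle1-y(m)\rangle$. So $F^y_m$ is the union of the finite set $\{y{\upharpoonright}m\}\times2^m$ and the cones $\mathrm{cone}(u^*,w)$, $w\in2^{m+1}$. Therefore $\Phi(F^y_m)=[u^*]\times2^\omega$, and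
\begin{equation}\label{eq:shell}
\Phi(F^y_m)\cap(\{y\}\times2^\omega)=\emptyset .
\end{equation}
Changing a set inside finitely many shells around $y$ does not change its value on the fiber over $y$. Shells around different points are related as follows (Figure~\ref{fig:shells}). If $n=\Delta(y,z)$ and $u\in2^{<\omega}$, then
\begin{equation}\label{eq:compare}
\delta(z,u)<n\ \Rightarrow\ \delta(y,u)=\delta(z,u),\qquad\qquad\delta(z,u)>n\ \Rightarrow\ \delta(y,u)=n .
\end{equation}
The first holds because the statement $\delta(z,u)=m$ depends only on $u$ and $z{\upharpoonright}(m+1)$, and $z{\upharpoonright}(m+1)=y{\upharpoonright}(m+1)$ for $m<n$. For the second, $u$ extends $z{\upharpoonright}(n+1)$, which agrees with $y$ below $n$ and differs from it at $n$.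

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.62]
\filldraw[fill=gray!40] (0,0)--(-1.9,0.8)--(-0.7,0.8)--cycle (0,2)--(-1.9,2.8)--(-0.7,2.8)--cycle (0,4)--(-1.9,4.8)--(-0.7,4.8)--cycle (0,6)--(-1.9,6.8)--(-0.7,6.8)--cycle;
\draw (0,1)--(-1.9,1.8)--(-0.7,1.8)--cycle (0,5)--(-1.9,5.8)--(-0.7,5.8)--cycle;
\filldraw[fill=gray!40] (2.4,4)--(3.1,4.8)--(4.3,4.8)--cycle (2.4,6)--(3.1,6.8)--(4.3,6.8)--cycle;
\draw (2.4,5)--(3.1,5.8)--(4.3,5.8)--cycle;
\draw[very thick] (0,0)--(0,7) node[above] {$y$};
\draw[very thick] (0,3)--(2.4,4)--(2.4,7) node[above] {$z$};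
\draw[dashed] (0,3)--(0.9,7.9)--(5.9,7.9)--(5.9,3)--cycle;
\node[left] at (-2,0.6) {$F^y_0=F^z_0$}; \node[left] at (-2,1.6) {$F^y_1=F^z_1$}; \node[left] at (-2,2.6) {$F^y_2=F^z_2$};
\node[left] at (-2,4.6) {$F^y_4$}; \node[left] at (-2,5.6) {$F^y_5$}; \node[left] at (-2,6.6) {$F^y_6$};
\node[right] at (4.3,4.6) {$F^z_4$}; \node[right] at (4.3,5.6) {$F^z_5$}; \node[right] at (4.3,6.6) {$F^z_6$};
\node[right] at (6,5.4) {$F^y_3$};
\end{tikzpicture}
\caption{Shells around two branches $y,z$ of the binary tree that split at level $\Delta(y,z)=3$; only the first coordinates $u$ of the pairs $(u,w)\in I$ are drawn. The triangle at level $m$ of a branch stands for the strings that follow the branch exactly up to level $m$; even levels are shaded. Below the splitting level the shells of $y$ and $z$ coincide. Above it, all shells of $z$ lie inside the single odd shell $F^y_3$ (dashed), so the even shells of $z$ miss the even shells of $y$.}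
\label{fig:shells}
\end{figure}

Suppose that for each $y$ in an uncountable set $Y$ a set $e_y\subseteq I$ is prescribed, and $e$ is to agree with $e_y$ near the fiber over $y$. If other members of $Y$ split off from $y$ at level $n$, then the shell $F^y_n$ is occupied by their prescriptions, and this may happen for infinitely many $n$. So we reserve the levels of one parity for the prescriptions and let the members of $Y$ split only at levels of the other parity. The value $\Phi(e)$ must then be determined by the trace of $e$ on the reserved shells, at least on a large part of each fiber.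

\subsection{Choosing the parity}

For $i\in\{0,1\}$ let $I^y_i=\bigcup_{m\equiv i\ (\mathrm{mod}\ 2)}F^y_m$ and $S^y_i=\{x:(y,x)\in\Phi(I^y_i)\}$. The sets $I^y_0,I^y_1$ partition $I$, so the Borel sets $S^y_0,S^y_1$ partition $2^\omega$. Hence $2^\omega=T_0\cup T_1$, where $T_i=\{y:S^y_i\text{ is uncountable}\}$.

\begin{lemma}\label{lem:parity}
For some $i\in\{0,1\}$ there is an uncountable $Y\subseteq T_i$ with $\Delta(y,z)\not\equiv i\pmod 2$ for all distinct $y,z\in Y$.
\end{lemma}

\begin{proof}
For fixed $i$, let $\{y,z\}\in[T_i]^2$ be in $K_0$ if $\Delta(y,z)\not\equiv i$. This set is open, because $\Delta$ is constant on $[y{\upharpoonright}(n+1)]\times[z{\upharpoonright}(n+1)]$ for $n=\Delta(y,z)$. If the lemma fails for both $i$, then OCA covers $T_0\cup T_1=2^\omega$ by countably many sets $X_n$ on each of which $\Delta$ has constant parity. Such a set is nowhere dense: every $s$ has an extension $s'$ whose length has the other parity, and $X_n$ cannot meet both $[s'^\frown\langle0\rangle]$ and $[s'^\frown\langle1\rangle]$, since points from these two sets have $\Delta=|s'|$. This contradicts (C1).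
\end{proof}

Fix such $i$ and $Y$, and shrink $Y$ to $\{y_\xi:1\le\xi<\omega_1\}$ with pairwise distinct $y_\xi$. Let $R=\{m:m\equiv i\pmod 2\}$ be the set of reserved levels, so that $\Delta(y,z)\notin R$ for distinct $y,z\in Y$. Write $I^y=I^y_i$, and for $y\in Y$ fix by (C5) a Cantor set $Q_y\subseteq S^y_i$. Thus
\begin{equation}\label{eq:support}
\{y\}\times Q_y\subseteq\Phi(I^y)\qquad(y\in Y).
\end{equation}

\subsection{A homomorphism on each fiber}

To compare the prescriptions for different $y$ we code them all by subsets of one countable set, $\Lambda=\bigcup_{m\in R}2^m$, so that the part of the code at level $m$ describes the trace on the $m$th shell. If $(u,w)\in I$ then $\delta(y,u)\le|u|=|w|$, so we may define, for $y\in Y$ and $b\subseteq\Lambda$,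
\[
e_y(b)=\{(u,w)\in I:w{\upharpoonright}\delta(y,u)\in b\},\qquad\Psi_y(b)=\{x\in Q_y:(y,x)\in\Phi(e_y(b))\}.
\]
The set $e_y(b)$ is the preimage of $b$ under the map $(u,w)\mapsto w{\upharpoonright}\delta(y,u)$ from $I^y$ to $\Lambda$, so $e_y$ is a Boolean homomorphism from $\mathcal P(\Lambda)$ to $\mathcal P(I^y)$. By \eqref{eq:support}, $\Psi_y(\Lambda)=Q_y$, so $\Psi_y\colon\mathcal P(\Lambda)\to\mathrm{Bor}(Q_y)$ is a Boolean homomorphism. We give $\mathcal P(\Lambda)$ the topology of $2^\Lambda$. Its basic open sets are $\{b:b\cap2^{<k}=\sigma\}$ for $k\in\omega$ and $\sigma\subseteq\Lambda\cap2^{<k}$, where $2^{<k}$ is the set of strings of length less than $k$.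

\begin{lemma}\label{lem:nonmeager}
For $1\le\xi<\omega_1$ and $y=y_\xi$, the set $\mathcal A_\xi=\{b\subseteq\Lambda:\Psi_y(b)\notin\Delta^0_\xi(Q_y)\}$ is not meager in $\mathcal P(\Lambda)$.
\end{lemma}

\begin{proof}
We first show that the range of $\Psi_y$ contains all clopen subsets of $Q_y$. By compactness these are finite unions of sets $Q_y\cap[s]$. Let $s\in2^k$, $b_s=\{v\in\Lambda:s\subseteq v\}$ and $c_s=\bigcup_{u_0\in2^k}\mathrm{cone}(u_0,s)=\{(u,w)\in I:s\subseteq w\}$. Then $\Phi(c_s)=2^\omega\times[s]$. A pair $(u,w)\in I^y$ with $\delta(y,u)\ge k$ belongs to $e_y(b_s)$ if and only if $s\subseteq w$. So $e_y(b_s)$ and $I^y\cap c_s$ differ only inside $\bigcup_{m<k}F^y_m$, and \eqref{eq:shell} and \eqref{eq:support} give $\Psi_y(b_s)=\{x\in Q_y:(y,x)\in\Phi(I^y)\cap\Phi(c_s)\}=Q_y\cap[s]$.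

Since $\Lambda$ is countably infinite and $Q_y$ is homeomorphic to $2^\omega$, Theorem~\ref{thm:unbounded} shows that $\mathcal A_\xi\ne\emptyset$. Let $\mathcal D=\mathcal P(\Lambda)\setminus\mathcal A_\xi$. It is closed under $\triangle$, because $\Psi_y(c\,\triangle\,c')=\Psi_y(c)\,\triangle\,\Psi_y(c')$ and $\Delta^0_\xi(Q_y)$ is an algebra by (B2). Suppose that $\mathcal D$ is comeager, and let $b\subseteq\Lambda$. The map $c\mapsto b\,\triangle\,c$ is a homeomorphism of $\mathcal P(\Lambda)$, so $\{b\,\triangle\,c:c\in\mathcal D\}$ is comeager and meets $\mathcal D$. Thus $b\,\triangle\,c=c'$ with $c,c'\in\mathcal D$, and $b=c\,\triangle\,c'\in\mathcal D$. Hence $\mathcal A_\xi=\emptyset$, a contradiction.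
\end{proof}

\subsection{The gluing}

By \eqref{eq:compare}, the prescriptions $e_y(b)$ and $e_z(c)$ can conflict only on the common shells below $\Delta(y,z)$. This suggests the coloring. Let
\[
\mathcal X=\{(y_\xi,b):1\le\xi<\omega_1,\ b\in\mathcal A_\xi\}\subseteq2^\omega\times\mathcal P(\Lambda),
\]
a separable metric space, and put $\{(y,b),(z,c)\}\in K_0$ if $y\ne z$ and $b\cap2^m=c\cap2^m$ for all $m\in R$ with $m<\Delta(y,z)$. With $n=\Delta(y,z)$, this condition depends only on $y{\upharpoonright}(n+1)$, $z{\upharpoonright}(n+1)$, $b\cap2^{<n}$ and $c\cap2^{<n}$, so $K_0$ is open. We show that both alternatives of OCA fail. The space $\mathcal X$ contains all admissible codes $b$ for each $\xi$, rather than one chosen code, because this is what excludes the second alternative.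

\smallskip\noindent\emph{First alternative: there is an uncountable $\mathcal Y\subseteq\mathcal X$ with $[\mathcal Y]^2\subseteq K_0$.} Let $e=\bigcup_{(z,c)\in\mathcal Y}e_z(c)$. We claim that $e\cap I^y=e_y(b)$ for every $(y,b)\in\mathcal Y$. The inclusion $\supseteq$ holds by definition. Let $(u,w)\in e_z(c)\cap I^y$ with $(z,c)\in\mathcal Y$ different from $(y,b)$. Then $z\ne y$; let $n=\Delta(y,z)\notin R$ and $m=\delta(z,u)$. We have $m\in R$ because $w{\upharpoonright}m\in c\subseteq\Lambda$, so $m\ne n$. If $m>n$, then $\delta(y,u)=n\notin R$ by \eqref{eq:compare}, contrary to $(u,w)\in I^y$. So $m<n$, and $\delta(y,u)=m$ by \eqref{eq:compare}. As the pair is in $K_0$, $w{\upharpoonright}m\in c\cap2^m=b\cap2^m$, that is, $(u,w)\in e_y(b)$. This proves the claim.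

Hence $\Phi(e)\cap\Phi(I^y)=\Phi(e_y(b))$, and \eqref{eq:support} gives
\[
\{x\in Q_y:(y,x)\in\Phi(e)\}=\Psi_y(b)\qquad\text{for all }(y,b)\in\mathcal Y .
\]
By (B2) the Borel set $\Phi(e)$ is in $\Delta^0_\beta$ for some $\beta$ with $1\le\beta<\omega_1$. By (B1), applied to $x\mapsto(y,x)$, we get $\Psi_y(b)\in\Delta^0_\beta(Q_y)$ for all $(y,b)\in\mathcal Y$. Distinct members of $\mathcal Y$ have distinct first coordinates, so uncountably many $\xi$ occur, and some $(y_\xi,b)\in\mathcal Y$ has $\xi\ge\beta$. Then $\Psi_{y_\xi}(b)\in\Delta^0_\beta(Q_{y_\xi})\subseteq\Delta^0_\xi(Q_{y_\xi})$ by (B2), contradicting $b\in\mathcal A_\xi$.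

\smallskip\noindent\emph{Second alternative: $\mathcal X=\bigcup_n\mathcal X_n$ with $[\mathcal X_n]^2\subseteq K_1$.} For each $\xi$, the set $\mathcal A_\xi$ is the union of the sets $\mathcal A_{\xi,n}=\{b:(y_\xi,b)\in\mathcal X_n\}$. By Lemma~\ref{lem:nonmeager} one of them is not nowhere dense. So there are $n_\xi,k_\xi\in\omega$ and $\sigma_\xi\subseteq\Lambda\cap2^{<k_\xi}$ such that $\mathcal A_{\xi,n_\xi}$ is dense in $\{b:b\cap2^{<k_\xi}=\sigma_\xi\}$. There are only countably many such triples, so some $\xi\ne\eta$ have the same triple $(n,k,\sigma)$. Let $l\ge\max(k,\Delta(y_\xi,y_\eta))$. The set $\{b:b\cap2^{<l}=\sigma\}$ is a nonempty open subset of $\{b:b\cap2^{<k}=\sigma\}$, so it contains some $b\in\mathcal A_{\xi,n}$ and some $c\in\mathcal A_{\eta,n}$. Then $b$ and $c$ agree on all levels below $\Delta(y_\xi,y_\eta)$, so $\{(y_\xi,b),(y_\eta,c)\}\in K_0$, although both points are in $\mathcal X_n$. This is a contradiction, and Theorem~\ref{thm:OCA} is proved. \qed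

\section{The hypotheses of Theorem~\ref{thm:ideal}}\label{sec:hyp}

Part (a) of Theorem~\ref{thm:ideal} needs an assumption beyond ZFC.

\begin{proposition}\label{prop:CH}
Let $\mathcal I$ be a proper $\sigma$-ideal of $\mathrm{Bor}(2^\omega)$. Let $\mathcal B$ be a countable subalgebra of the quotient, let $h\colon\mathcal B\to\mathrm{Bor}(2^\omega)$ be a Boolean homomorphism with $q(h(b))=b$ for all $b\in\mathcal B$, and let $A$ be a Borel set. Then $h$ extends to a homomorphism with the same property on the algebra generated by $\mathcal B\cup\{q(A)\}$. Consequently, under CH the quotient map $q$ splits.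
\end{proposition}

\begin{proof}
Let $\alpha=q(A)$ and
\[
L=\bigcup\{h(b):b\in\mathcal B,\ b\le\alpha\},\qquad L'=\bigcup\{h(b):b\in\mathcal B,\ b\wedge\alpha=0\},\qquad A^*=(A\cup L)\setminus L' .
\]
These sets are Borel because $\mathcal B$ is countable. If $b\le\alpha$ and $b'\wedge\alpha=0$, then $h(b)\cap h(b')=h(b\wedge b')=h(0)=\emptyset$; so $L\cap L'=\emptyset$ and $L\subseteq A^*$. Moreover $h(b)\setminus A\in\mathcal I$ and $h(b')\cap A\in\mathcal I$, so $L\setminus A$ and $L'\cap A$ are in the $\sigma$-ideal $\mathcal I$, and $q(A^*)=\alpha$. We have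
\[
b\wedge\neg\alpha=0\ \Rightarrow\ h(b)\setminus A^*=\emptyset,\qquad\qquad b\wedge\alpha=0\ \Rightarrow\ h(b)\cap A^*=\emptyset\qquad(b\in\mathcal B),
\]
which is Sikorski's extension criterion. Explicitly, the generated algebra consists of the elements $(b_1\wedge\alpha)\vee(b_2\wedge\neg\alpha)$, and we send such an element to $(h(b_1)\cap A^*)\cup(h(b_2)\setminus A^*)$. If $(b'_1,b'_2)$ represents the same element, then $(b_1\,\triangle\,b'_1)\wedge\alpha=0$ and $(b_2\,\triangle\,b'_2)\wedge\neg\alpha=0$, so the two implications show that the value is the same. Boolean operations act on the pairs $(b_1,b_2)$ coordinatewise on both sides, so the map is a homomorphism; the pairs $(b,b)$ show that it extends $h$; and applying $q$ to the value returns the element.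

There are $2^{\aleph_0}$ Borel sets, so under CH the quotient can be listed in type $\omega_1$, possibly with repetitions. Start with $\{0,1\}$, where $0\ne1$ as $\mathcal I$ is proper, adjoin the elements one at a time, and take unions at limit stages; all subalgebras that occur before stage $\omega_1$ are countable.
\end{proof}

If $\mathcal I$ has property $(*)$, then by Theorem~\ref{thm:ideal}(b) the lifting so obtained never has all its values in one fixed Borel class. Some assumption on the ideal such as $(*)$ is needed as well.

\begin{example}
Let $A_0\ne2^\omega$ be Borel and $\mathcal I=\{A\in\mathrm{Bor}(2^\omega):A\subseteq A_0\}$, a proper $\sigma$-ideal. Fix $c\notin A_0$ and let $\rho\colon2^\omega\to2^\omega$ be the Borel map that is the identity off $A_0$ and has the constant value $c$ on $A_0$. Put $h(q(A))=\rho^{-1}[A]$; this is $A\cup A_0$ if $c\in A$ and $A\setminus A_0$ otherwise. Since the range of $\rho$ misses $A_0$, the set $\rho^{-1}[A]$ depends only on $q(A)$, and it differs from $A$ only inside $A_0$. So $h$ is a lifting, in ZFC. Property $(*)$ fails: the set $2^\omega\setminus A_0$ has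 its complement in $\mathcal I$ and contains no nonempty member of $\mathcal I$.
\end{example}

\begin{thebibliography}{9}
\bibitem{DH} Alan Dow and Klaas Pieter Hart, \emph{The measure algebra does not always embed}, arXiv:math/9905016 (1999).
\end{thebibliography}
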